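# Lowering the volume form inside a balanced class by fast oscillation

## 1. An oscillating potential on a flat torus

Let $X=\mathbb C^3/(\mathbb Z+i\mathbb Z)^3$ with the flat metric $\omega_0=i\sum_j dz^j\wedge d\bar z^j$. Put $\theta=z^3+\bar z^3$, a real function on $\mathbb C^3$ with $\partial\bar\partial\theta=0$. Take $\lambda\in\pi\mathbb Z$, $\lambda>0$, so that $u=e^{i\lambda\theta}$ is well defined on $X$. Fix a constant $0<a<1$ and consider the real $(1,1)$-form
$$\varphi=\frac{2a}{\lambda^2}\big(u\,i\,dz^2\wedge d\bar z^1+\bar u\,i\,dz^1\wedge d\bar z^2\big).\tag{1}$$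

Since $\partial\bar\partial u=-\lambda^2u\,dz^3\wedge d\bar z^3$, and likewise for $\bar u$,
$$i\partial\bar\partial\varphi=-2a\,(i\,dz^3\wedge d\bar z^3)\wedge\big(u\,i\,dz^2\wedge d\bar z^1+\bar u\,i\,dz^1\wedge d\bar z^2\big).$$
The frequency has canceled. The potential is of size $\lambda^{-2}$, its first derivatives are of size $\lambda^{-1}$, but $i\partial\bar\partial\varphi$ has the fixed size $a$.

Now look for a metric $\omega$ with $\omega^2=\omega_0^2+i\partial\bar\partial\varphi$. Write $A=i\,dz^1\wedge d\bar z^1$, $B=i\,dz^2\wedge d\bar z^2$, $D=i\,dz^3\wedge d\bar z^3$, $r=\sqrt{1-a^2}$, and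
$$\beta=A+B-a\bar u\,i\,dz^1\wedge d\bar z^2-au\,i\,dz^2\wedge d\bar z^1,\qquad \omega=r^{-1}\beta+rD.\tag{2}$$
The hermitian matrix of $\beta$ in the first two variables has eigenvalues $1\pm a>0$, so $\omega$ is a metric. Reordering factors gives $(i\,dz^1\wedge d\bar z^2)\wedge(i\,dz^2\wedge d\bar z^1)=-A\wedge B$, so $\beta^2=2(1-a^2)A\wedge B=2r^2A\wedge B$. Therefore
$$\omega^2=r^{-2}\beta^2+2\beta\wedge D=2A\wedge B+2\beta\wedge D=\omega_0^2+i\partial\bar\partial\varphi,$$
$$\omega^3=3r^{-2}\beta^2\wedge rD=6r\,A\wedge B\wedge D=\sqrt{1-a^2}\;\omega_0^3 .$$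

So a potential that is as small as we like in $C^1$ multiplies the volume form by a fixed factor less than $1$. The form $\omega^2$ is closed, while $d\omega\neq0$ because $u$ depends on $z^3$. The algebraic reason is that the coefficient of $u$ in $i\partial\bar\partial\varphi$ behaves like the nilpotent matrix $E_{12}$ and the coefficient of $\bar u$ like $E_{21}$, and
$$\det\begin{pmatrix}1&au\\ a\bar u&1\end{pmatrix}=1-a^2$$
does not see the oscillation at all.

These notes use this construction to prescribe the volume form of a metric, up to a constant factor, inside a class of metrics defined by the operator $i\partial\bar\partial$ acting on $(n-2,n-2)$-forms.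

## 2. Prescribing the volume form in a balanced class

We identify a hermitian metric with its positive $(1,1)$-form.

**Definition (balanced metric, balanced class).** Let $X$ be a compact complex manifold of dimension $n\ge3$. A hermitian metric $\omega$ is balanced if $d\omega^{n-1}=0$. Given a balanced metric $\omega_0$, let $\mathcal P(\omega_0)$ be the set of smooth real $(n-2,n-2)$-forms $\psi$ with $\omega_0^{n-1}+\frac{\sqrt{-1}}2\partial\bar\partial\psi>0$. For $\varphi\in\mathcal P(\omega_0)$ let $\omega_\varphi$ be the metric with $\omega_\varphi^{n-1}=\omega_0^{n-1}+\frac{\sqrt{-1}}2\partial\bar\partial\varphi$. These metrics form the balanced class of $\omega_0$.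

That $\omega_\varphi$ exists and is unique is proved in Section 3. It is balanced, because $d\,\partial\bar\partial=0$. Every Kähler metric is balanced; the metric (2) is balanced and not Kähler, and lies in the balanced class of the flat metric.

The form-type Calabi–Yau equation is
$$\frac{\omega_\varphi^n}{\omega_0^n}=e^f\,\frac{\int_X\omega_\varphi^n}{\int_X\omega_0^n},\qquad \int_Xe^f\omega_0^n=\int_X\omega_0^n,\tag{$*$}$$
where $f\in C^\infty(X)$ satisfies the second relation and $\varphi\in\mathcal P(\omega_0)$ is sought. In words: can every volume form be realized, up to a constant factor, in a given balanced class? In the original setting $X$ is connected and carries a non-vanishing holomorphic $n$-form $\Omega$. The norm $\|\Omega\|_\omega$ is defined by $\|\Omega\|^2_\omega\,\omega^n=c_n(\sqrt{-1})^{n^2}\Omega\wedge\bar\Omega$ with a fixed constant $c_n>0$. Finding a metric in the class with $\|\Omega\|_{\omega_\varphi}$ constant is the case of $(*)$ in which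
$$e^f=\frac{(\sqrt{-1})^{n^2}\Omega\wedge\bar\Omega}{\omega_0^n}\cdot\frac{\int_X\omega_0^n}{\int_X(\sqrt{-1})^{n^2}\Omega\wedge\bar\Omega}.$$
The question comes from Jixiang Fu, Zhizhang Wang and Damin Wu, "Form-type Calabi–Yau equations on Kähler manifolds of nonnegative orthogonal bisectional curvature", arXiv:1010.2022 (2010). The authors state that they do not know whether there is a geometric obstruction for solving $(*)$ in general.

Two features matter. The unknown $\varphi$ has $\binom n2^2$ real components, while $(*)$ is one scalar equation. And the constant $\int\omega_\varphi^n/\int\omega_0^n$ is not prescribed. Section 1 suggests using the second freedom in one direction: lower the volume form.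

Replacing $\varphi$ by $2\varphi$, from now on we write $i\partial\bar\partial\varphi$ for $\frac{\sqrt{-1}}2\partial\bar\partial\varphi$, and $\mathcal P(\omega_0)$ is understood accordingly.

**Theorem A.** Let $X$ be a compact complex manifold of dimension $n\ge3$, $\omega_0$ a balanced metric, and $\mu$ a smooth positive $(n,n)$-form with $\mu<\omega_0^n$ at every point. Then there is a smooth real $(n-2,n-2)$-form $\varphi$, which can be chosen arbitrarily small in $C^1$, such that $\omega_0^{n-1}+i\partial\bar\partial\varphi=\omega^{n-1}>0$ and $\omega^n=\mu$.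

**Corollary.** For every $X$ as in the question, every balanced $\omega_0$ and every $f$ satisfying the compatibility condition, $(*)$ has a smooth solution $\varphi\in\mathcal P(\omega_0)$. There is no obstruction. In particular every balanced class on $X$ contains metrics with $\|\Omega\|_\omega$ constant.

**Proof of the Corollary from Theorem A.** Choose $0<c<e^{-\max f}$ and put $\mu=ce^f\omega_0^n<\omega_0^n$. Theorem A gives $\varphi\in\mathcal P(\omega_0)$ with $\omega_\varphi^n=ce^f\omega_0^n$. Integrating, and using $\int e^f\omega_0^n=\int\omega_0^n$, we get $c=\int\omega_\varphi^n/\int\omega_0^n$, which is $(*)$. The last sentence is the special choice of $f$ above. $\square$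

The form $\Omega$ plays no role in Theorem A. The hypothesis $n\ge3$ does: if $n=2$, balanced means Kähler, $\varphi$ is a function, and $\int\omega_\varphi^2=\int\omega_0^2$ by Stokes, so no $\mu<\omega_0^2$ can be reached.

The next statement is not needed for the question. It says exactly which constants occur, and is proved in Section 12.

**Theorem B.** Let $X$ be compact connected, $n\ge3$, $\omega_0$ balanced, $\mu$ a smooth positive volume form. Put
$$\mathcal C=\{c>0:\exists\varphi\in\mathcal P(\omega_0),\ \omega_\varphi^n=c\mu\},\qquad c^*=\sup_{\varphi\in\mathcal P(\omega_0)}\min_X\frac{\omega_\varphi^n}\mu\in(0,\infty].$$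

1. If the balanced class of $\omega_0$ contains a Kähler metric, then $c^*<\infty$ and $\mathcal C=(0,c^*]$. The metric with $\omega_\varphi^n=c^*\mu$ is unique and Kähler.
2. Otherwise $\mathcal C=(0,c^*)$.
3. For $0<c<c^*$, the potentials of solutions of $\omega_\varphi^n=c\mu$ accumulate in $C^1$ at every element of $\{\varphi\in\mathcal P(\omega_0):\omega_\varphi^n>c\mu\}$, and there are infinitely many solution metrics.
4. If $X$ carries a metric $\alpha$ with $\partial\bar\partial\alpha=0$, then $(c^*)^{\frac{n-1}n}\le\int\omega_0^{n-1}\wedge\alpha\big/\int\mu^{\frac{n-1}n}(\alpha^n)^{\frac1n}$. On $X=SL(2,\mathbb C)/\Gamma$, with $\Gamma$ a cocompact lattice and $\omega_0$ the metric described in Section 12, Step 5, $c^*=\infty$.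

## 3. Matrices attached to $(n-1,n-1)$-forms

This section sets up the dictionary that turns volume forms into determinants.

Let $\omega$ be a hermitian metric with local unitary coframe $e^1,\dots,e^n$, so $\omega=i\sum e^j\wedge\bar e^j$. For a complex $(n-1,n-1)$-form $\Psi$ put
$$M_\Psi^{jk}=\frac{n\,i\,e^j\wedge\bar e^k\wedge\Psi}{\omega^n}.\tag{3}$$
Since the wedge pairing between $(1,1)$- and $(n-1,n-1)$-forms is perfect, $\Psi\mapsto M_\Psi$ is a linear isomorphism at each point. The following are read off from (3).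

* Replacing $e$ by $Ue$ with $U$ unitary replaces $M_\Psi$ by $UM_\Psi U^*$.
* $M_{\bar\Psi}=M_\Psi^*$, because $\overline{i\,e^j\wedge\bar e^k}=i\,e^k\wedge\bar e^j$. So real forms have hermitian matrices.
* $M_{\omega^{n-1}}=I$, because $i\,e^j\wedge\bar e^k\wedge\omega^{n-1}=\delta_{jk}\,\omega^n/n$.
* For $\xi=\sum a_je^j$ we have $n\,i\xi\wedge\bar\xi\wedge\Psi/\omega^n=\sum a_jM^{jk}_\Psi\bar a_k$. So a real $\Psi$ is positive iff $M_\Psi>0$.

Traces, products and determinants of $(n-1,n-1)$-forms are taken through $M$. They do not depend on the unitary coframe, as long as they are conjugation invariant. For instance $\operatorname{tr}\Psi=n\,\omega\wedge\Psi/\omega^n$.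

**Lemma 1.** Let $\Psi$ be real with $I+M_\Psi>0$. There is a unique metric $\omega'$ with $\omega'^{\,n-1}=\omega^{n-1}+\Psi$. It is smooth if $\omega,\Psi$ are, and
$$\Big(\frac{\omega'^n}{\omega^n}\Big)^{n-1}=\det(I+\Psi).\tag{4}$$

**Proof.** Let $\omega'$ be a metric, and choose a unitary coframe of $\omega$ with $\omega'=i\sum l_je^j\wedge\bar e^j$. Then $M_{\omega'^{n-1}}=\operatorname{diag}(L_1,\dots,L_n)$ with $L_j=\prod_{k\ne j}l_k$, and $\prod_jL_j=\prod_kl_k^{\,n-1}=(\omega'^n/\omega^n)^{n-1}$. This is (4). Moreover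
$$l_j=\frac{\prod_kl_k}{L_j}=\frac{(\prod_kL_k)^{1/(n-1)}}{L_j}.\tag{5}$$
If $\omega'=i\sum H_{jk}e^j\wedge\bar e^k$ in an arbitrary unitary coframe, then $H^T$ transforms by $UH^TU^*$, just like $M$. So (5) says $H^T=(\det M)^{1/(n-1)}M^{-1}$ with $M=M_{\omega'^{n-1}}$. This gives uniqueness. Conversely, for $M=I+M_\Psi>0$ this formula defines a positive $H$, smooth in $M$, and diagonalizing $M$ shows that the resulting metric has $M_{\omega'^{n-1}}=M$. $\square$

**Lemma 2.** For a $(1,0)$-covector $\xi$, $\operatorname{tr}(i\xi\wedge\bar\xi\wedge\omega^{n-2})=|\xi|_\omega^2$. Consequently, for a function $u$,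
$$\operatorname{tr}(i\partial\bar\partial u\wedge\omega^{n-2})=\Delta'u:=\frac{n\,i\partial\bar\partial u\wedge\omega^{n-1}}{\omega^n},$$
and in holomorphic coordinates with $\omega=i\sum g_{j\bar k}dz^j\wedge d\bar z^k$ one has $\Delta'=\sum g^{j\bar k}\partial_j\partial_{\bar k}$, without lower-order terms.

**Proof.** The trace is $n\,i\xi\wedge\bar\xi\wedge\omega^{n-1}/\omega^n=|\xi|^2$ by the first and last of the facts above applied to $M_{\omega^{n-1}}=I$. The rest is the same identity polarized. $\square$

**Lemma 3 (dividing by a covector).** Let $\xi\ne0$ be a $(1,0)$-covector and $\Psi$ an $(n-1,n-1)$-form with $\xi\wedge\Psi=\bar\xi\wedge\Psi=0$. Let $v$ be the $(1,0)$-vector that is $\omega$-dual to $\xi$, scaled so that $\xi(v)=1$. Then $\Psi=i\xi\wedge\bar\xi\wedge\gamma$ with $\gamma=i\,\iota_v\iota_{\bar v}\Psi$.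

**Proof.** Contracting $\xi\wedge\Psi=0$ with $v$ gives $\Psi=\xi\wedge\iota_v\Psi$. Contracting $\bar\xi\wedge\Psi=0$ with $\bar v$ gives $\Psi=\bar\xi\wedge\iota_{\bar v}\Psi$. Insert the second into the first and use $\iota_v\bar\xi=0$: $\Psi=\xi\wedge\iota_v(\bar\xi\wedge\iota_{\bar v}\Psi)=-\xi\wedge\bar\xi\wedge\iota_v\iota_{\bar v}\Psi=i\xi\wedge\bar\xi\wedge\gamma$. $\square$

**Lemma 4 (oscillation formula).** For a real function $\theta$ with $\partial\bar\partial\theta=0$ and a form $\gamma$ of even degree,
$$i\partial\bar\partial(e^{i\lambda\theta}\gamma)=e^{i\lambda\theta}\big[-\lambda^2\,i\partial\theta\wedge\bar\partial\theta\wedge\gamma+\lambda(\bar\partial\theta\wedge\partial\gamma-\partial\theta\wedge\bar\partial\gamma)+i\partial\bar\partial\gamma\big].\tag{6}$$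

**Proof.** First $\bar\partial(e^{i\lambda\theta}\gamma)=e^{i\lambda\theta}(i\lambda\bar\partial\theta\wedge\gamma+\bar\partial\gamma)$. Apply $\partial$ and use $\partial(\bar\partial\theta\wedge\gamma)=-\bar\partial\theta\wedge\partial\gamma$:
$$\partial\bar\partial(e^{i\lambda\theta}\gamma)=e^{i\lambda\theta}\big[-\lambda^2\partial\theta\wedge\bar\partial\theta\wedge\gamma+i\lambda(\partial\theta\wedge\bar\partial\gamma-\bar\partial\theta\wedge\partial\gamma)+\partial\bar\partial\gamma\big].$$
Multiply by $i$. $\square$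

The operator $i\partial\bar\partial$ is real, so it commutes with adding complex conjugates, written "c.c." below.

## 4. First-order variations have mean zero on a Kähler metric

The first thing to try is a perturbation argument: look for $\omega'^{\,n-1}=\omega_0^{n-1}+i\partial\bar\partial\varphi$ with $\varphi=u\,\omega_0^{n-2}$, one unknown function for one equation, and apply the implicit function theorem. By (4) the equation is $\det(I+\Psi)=1-\rho$ with $\Psi=i\partial\bar\partial\varphi$ and $\rho>0$ given. To first order, $\det(I+\Psi)\approx1+\operatorname{tr}\Psi$.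

Suppose $\omega_0$ is Kähler, as on the torus. Then for every real $(n-2,n-2)$-form $\varphi$, not only $u\,\omega_0^{n-2}$,
$$\int_X\operatorname{tr}(i\partial\bar\partial\varphi)\,\omega_0^n=n\int_X\omega_0\wedge i\partial\bar\partial\varphi=0$$
by Stokes. So the first-order term cannot equal $-\rho<0$, and the linearized equation has no solution. The method stops here: any lowering of the volume must come from the second-order term.

That term helps. We have
$$\det(I+\Psi)=1+\operatorname{tr}\Psi+q(\Psi)+\sigma_{\ge3}(\Psi),\qquad q(\Psi)=\tfrac12\big((\operatorname{tr}\Psi)^2-\operatorname{tr}\Psi^2\big),\tag{7}$$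
where $\sigma_{\ge3}$ collects the terms of degree $3,\dots,n$. For a trace-free hermitian $\Psi\neq0$, $q(\Psi)=-\frac12\operatorname{tr}\Psi^2<0$. We therefore want trace-free $\Psi$ of fixed size which are, up to small errors, of the form $i\partial\bar\partial\varphi$. The matrix $a(uE_{12}+\bar uE_{21})$ of Section 1 is of this kind, with $u=e^{i\lambda\theta}$. The next section builds it on any $X$.

## 5. Phases and nilpotent forms on a general manifold

**Charts and cutoffs.** Fix finitely many biholomorphic charts $x_j=(z^1_{(j)},\dots,z^n_{(j)}):V_j\to B(0,3)\subset\mathbb C^n$, $1\le j\le m$, such that the sets $V_j'=x_j^{-1}(B(0,1))$ cover $X$. Put $V_j''=x_j^{-1}(B(0,2))$. Fix smooth $\chi_j\ge0$ with compact support in $V_j''$ and $\sum_j\chi_j^2=1$ (take bumps $\zeta_j\ge0$ positive on $\overline{V_j'}$, and divide by $(\sum\zeta_k^2)^{1/2}$).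

**Phases.** We need pluriharmonic phases $\theta_j$ whose sums and differences have no critical points on overlaps. In the fixed metric $\omega_0$ we have $|d\operatorname{Re}z^n_{(j)}|\in[c_1,c_2]$ on $V_j''$ for all $j$, with $0<c_1\le c_2$. Put
$$\theta_j=N_j\operatorname{Re}z^n_{(j)},\qquad N_j=(2c_2/c_1)^j .$$
For $j<k$, on $V_j''\cap V_k''$: $|d\theta_k|\ge c_1N_k\ge2c_2N_j\ge2|d\theta_j|$. Hence $|d(\theta_j\pm\theta_k)|\ge|d\theta_j|\ge c_1N_j$. Since $|\partial\theta|$ is a fixed multiple of $|d\theta|$ for real $\theta$, $\partial(\theta_j\pm\theta_k)$ is bounded below uniformly on $V_j''\cap V_k''$.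

**Nilpotent forms.** Let $\omega$ be a hermitian metric. Apply Gram–Schmidt to $dz^n_{(j)},dz^1_{(j)},\dots,dz^{n-1}_{(j)}$ to get a smooth unitary coframe on $V_j$ whose member $e^n$ is a multiple of $dz^n_{(j)}$, hence of $\partial\theta_j=\frac{N_j}2dz^n_{(j)}$. Let $F_j$ be the $(n-1,n-1)$-form on $V_j$ with $M_{F_j}=E_{12}$ in this coframe. By (3) it is a multiple of the monomial in which exactly $e^1$ and $\bar e^2$ are missing. Since $n\ge3$, that monomial contains $e^n$ and $\bar e^n$, so $e^n\wedge F_j=\bar e^n\wedge F_j=0$. Lemma 3 with $\xi=\partial\theta_j$ gives a smooth $(n-2,n-2)$-form $\gamma_j$ on $V_j$ with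
$$i\partial\theta_j\wedge\bar\partial\theta_j\wedge\gamma_j=F_j.\tag{8}$$
If $\Lambda^{-1}\omega_0\le\omega\le\Lambda\omega_0$, the components of $F_j$ and $\gamma_j$ on $V_j''$ are bounded in terms of $\Lambda$ and the fixed data: $F_j$ has constant coefficients in a unitary coframe, and $v$ in Lemma 3 has norm $1/|\partial\theta_j|_\omega$. On the torus of Section 1, with $\theta=z^3+\bar z^3$, one finds $F=-2(i\,dz^2\wedge d\bar z^1)\wedge(i\,dz^3\wedge d\bar z^3)$ and $\gamma=-2i\,dz^2\wedge d\bar z^1$, and (1) is $-\lambda^{-2}a(e^{i\lambda\theta}\gamma+\text{c.c.})$.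

## 6. Reaching the target up to a factor close to 1

We now lower the volume form chart by chart, with variable amplitudes. The result is almost $\mu$, in the $C^0$ sense, and the metric stays in a range that does not depend on how close we get. The independence of $\Lambda$ from $\eta$ in the next statement is what the later argument needs.

**Proposition 5.** Let $\mu<\omega_0^n$. There are $\Lambda\ge1$ and $\eta_0>0$ such that for each $\eta\in(0,\eta_0)$ there is $\omega_1$ in the balanced class of $\omega_0$ with
$$\Lambda^{-1}\omega_0\le\omega_1\le\Lambda\omega_0,\qquad \eta\le\rho:=1-(\mu/\omega_1^n)^{n-1}\le3\eta.$$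
The constant $\Lambda$ does not depend on $\eta$, and the potential can be taken as $C^1$-small as we like.

**Proof.** *Choice of the amount to be removed.* Let $h_0=\log(\omega_0^n/\mu)^{n-1}>0$ and $\bar h=\max h_0$. Choose $\eta_0\le\frac14$ with $\log(1+2\eta_0)<\min h_0$. For $\eta<\eta_0$ put $h_e=\log(1+2\eta)$ and $s=h_0-h_e$, a smooth function with values in $(0,\bar h]$. We want to reduce $\log(\omega^n/\mu)^{n-1}$ from $h_0$ to nearly $h_e$, by removing $\chi_j^2s$ at stage $j$. Put $\omega_{(0)}=\omega_0$.

*Stage $j$.* Given $\omega_{(j-1)}$, take $F_j,\gamma_j$ from Section 5 for $\omega=\omega_{(j-1)}$. We want an amplitude with $1-a_j^2=e^{-\chi_j^2s}$. To see that a smooth one exists, set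
$$g(y,s)=s\int_0^1e^{-tys}\,dt=\frac{1-e^{-ys}}y,\qquad a_j=\chi_j\sqrt{g(\chi_j^2,s)}.$$
The function $g$ is smooth and positive for $y\ge0$, $s>0$, so $a_j$ is smooth with compact support in $V_j''$, and $a_j^2=1-e^{-\chi_j^2s}$. Since $0\le\chi_j\le1$, $1-a_j^2\ge e^{-\bar h}$ and $0\le a_j<1$. Put
$$\varphi_j=-\lambda_j^{-2}a_j(e^{i\lambda_j\theta_j}\gamma_j+\text{c.c.}).$$
By (6) applied to $a_j\gamma_j$, and (8),
$$i\partial\bar\partial\varphi_j=\Psi+O(\lambda_j^{-1})\ \text{ in }C^0,\qquad\Psi=a_j(e^{i\lambda_j\theta_j}F_j+\text{c.c.}).$$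
The constant in $O(\cdot)$ may depend on $\omega_{(j-1)}$, which is already fixed when $\lambda_j$ is chosen.

Relative to $\omega_{(j-1)}$, the matrix of $\Psi$ is $a_j(e^{i\lambda_j\theta_j}E_{12}+e^{-i\lambda_j\theta_j}E_{21})$. So $I+\Psi$ has eigenvalues $1\pm a_j,1,\dots,1$, and $\det(I+\Psi)=1-a_j^2=e^{-\chi_j^2s}$. Since $1-a_j=\frac{1-a_j^2}{1+a_j}\ge\frac12(1-a_j^2)$, we have $\frac12e^{-\bar h}\le I+\Psi\le2$. Hence for $\lambda_j$ large the form $\omega_{(j-1)}^{n-1}+i\partial\bar\partial\varphi_j$ lies between $\frac14e^{-\bar h}\omega_{(j-1)}^{n-1}$ and $3\,\omega_{(j-1)}^{n-1}$, so by Lemma 1 it equals $\omega_{(j)}^{n-1}$ for a metric $\omega_{(j)}$. The function $\log\det$ is Lipschitz on the compact set of hermitian matrices between $\frac14e^{-\bar h}$ and $3$. So (4) gives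
$$\log(\omega_{(j)}^n/\mu)^{n-1}=\log(\omega_{(j-1)}^n/\mu)^{n-1}-\chi_j^2s+O(\lambda_j^{-1}).$$

*After $m$ stages.* Since $\sum\chi_j^2=1$, $\log(\omega_{(m)}^n/\mu)^{n-1}=h_0-s+\text{error}=h_e+\text{error}$, with an error as small as we like in $C^0$. For zero error, $\rho$ would be $1-e^{-h_e}=\frac{2\eta}{1+2\eta}$, which lies in $(\frac43\eta,2\eta)$ because $\eta<\frac14$. So $\omega_1=\omega_{(m)}$ satisfies $\eta\le\rho\le3\eta$ when the $\lambda_j$ are large. Multiplying the comparisons of the stages,
$$(\tfrac14e^{-\bar h})^m\,\omega_0^{n-1}\le\omega_1^{n-1}\le3^m\,\omega_0^{n-1},$$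
and (5), used with reference metric $\omega_0$, converts this into $\Lambda^{-1}\omega_0\le\omega_1\le\Lambda\omega_0$ with $\Lambda$ depending only on $n,\bar h,m$. Finally $\|\varphi_j\|_{C^1}=O(\lambda_j^{-1})$. $\square$

## 7. The loss of derivatives, and an amplitude that solves an elliptic equation

How do we remove the last error? Two attempts show what is needed.

Repeat Section 6 with $\eta_k\to0$. Round $k$ changes the $(n-1)$-st power by forms of size $O(\sqrt{\eta_k})$ relative to the current one, so with $\eta_k$ decaying geometrically the forms converge in $C^0$ to a continuous positive form with the right volume. But round $k$ adds terms $a\,e^{i\lambda\theta_j}$ with $\lambda$ chosen large in terms of derivatives of everything built before, and the argument bounds no derivative of the limit. It does not produce a smooth metric.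

Instead keep $\omega_1$ with small $\rho$, and treat the amplitude as unknown: $b=\sqrt{\rho+w}$, with $\varphi=-\lambda^{-2}b\sum_j\chi_j(e^{i\lambda\theta_j}\gamma_j+\text{c.c.})$. If the charts did not interact, the determinant would be $1-b^2$ plus errors. The equation $\det(I+\Psi)=1-\rho$ then reads $w=E(w)$, where by (6) the expression $E(w)$ contains $\lambda^{-1}\partial w$ and $\lambda^{-2}\partial\bar\partial w$. The map $w\mapsto E(w)$ sends $C^{2,\alpha}$ to $C^{\alpha}$, so each iteration step costs two derivatives. The iteration cannot be closed in any $C^{k,\alpha}$.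

The remedy is to add the slow potential $\tau^{-2}w\,\omega^{n-2}$, whose first-order contribution to the determinant is $\tau^{-2}\Delta'w$ by Lemma 2. The equation becomes
$$w-\tau^{-2}\Delta'w=E(w),$$
and $(1-\tau^{-2}\Delta')^{-1}$ returns the two derivatives at the length scale $1/\tau$. If $\lambda=\tau/\kappa$ with $\kappa$ small, the exponentials live at the much shorter scale $\kappa/\tau$, so every derivative that hits $w$ instead of an exponential gains a factor $\kappa$. One further point needs care: where charts overlap, $\operatorname{tr}\Psi^2$ contains products of exponentials with phases $\theta_j\pm\theta_k$, of the same size as $\rho$. They are canceled by a second oscillating potential, and this is why $\theta_j\pm\theta_k$ was arranged to have no critical points.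

**Parameters.** Let $\varepsilon\in(0,\frac14)$ be small with $\varepsilon^2<\eta_0$. Let $\omega:=\omega_1$ be given by Proposition 5 with $\eta=\varepsilon^2$, so $\varepsilon^2\le\rho\le3\varepsilon^2$. Everything below is relative to $\omega$. We look for a real $\varphi$ with $\Psi=i\partial\bar\partial\varphi$ small and
$$\det(I+\Psi)=1-\rho.\tag{9}$$
By Lemma 1 the resulting metric $\omega'$ then satisfies $(\omega'^n/\omega^n)^{n-1}=1-\rho=(\mu/\omega^n)^{n-1}$, that is, $\omega'^n=\mu$.

The letter $C$ denotes constants depending only on $n$, $\omega_0$, the charts, cutoffs and phases, and $\Lambda$, hence not on $\varepsilon$. Constants $C_\omega$ may also depend on derivatives of $\omega=\omega_1$ and $\rho$, hence on $\varepsilon$. Put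
$$\alpha=\tfrac1{16},\qquad\kappa=\varepsilon^2,\qquad\lambda=\tau/\kappa,\qquad\text{so that }\kappa^{-\alpha}=\varepsilon^{-1/8}.$$
The parameter $\tau$ is large, $\tau\ge\tau_0(\varepsilon,\omega)\ge2$, where $\tau_0$ is increased finitely often. Large $\tau$ makes all constants $C_\omega$ harmless.

## 8. Norms at the scale $1/\tau$ and the inverse of $1-\tau^{-2}\Delta'$

For functions, and componentwise in the charts for forms, put
$$|f|_\alpha=\max_i\big(\sup_{V_i'}|f|+\tau^{-\alpha}[f]_{\alpha;V_i'}\big),\qquad\|w\|=\max_i\sum_{|I|\le2}\tau^{-|I|}\big(\sup_{V_i'}|\partial^Iw|+\tau^{-\alpha}[\partial^Iw]_{\alpha;V_i'}\big).$$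
Derivatives and Hölder seminorms are taken in the real coordinates underlying $x_i$. For fixed $\tau$ these are equivalent to the usual $C^\alpha$ and $C^{2,\alpha}$ norms. By the Leibniz rule, $|fg|_\alpha\le C|f|_\alpha|g|_\alpha$ and $\|uv\|\le C\|u\|\|v\|$. We need six facts.

**(N0)** For functions, replacing $V_i'$ by $V_i''$ in $|\cdot|_\alpha$ gives an equivalent norm, uniformly in $\tau\ge1$. Indeed, let $\delta>0$ be such that every ball of radius $\delta$ in a fixed Riemannian metric on $X$ lies in some $V_l'$. Let $p,q\in V_i''$. If $|x_i(p)-x_i(q)|$ is below a fixed number, the $x_i$-segment from $p$ to $q$ lies in the $\delta$-ball about $p$, hence in some $V_l'$. The transition map has bounded derivative on $V_i''\cap V_l'$, so $|x_l(p)-x_l(q)|\le C|x_i(p)-x_i(q)|$ and the Hölder quotient is controlled by the one in $V_l'$. For other pairs the Hölder quotient is at most $C\sup|f|$, and $\tau^{-\alpha}\le1$.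

**(N1)** A smooth $S$ independent of $\tau$ with $\sup|S|\le C$ has $|S|_\alpha\le2C$ for $\tau\ge\tau_0$, because $|S|_\alpha\le C+\tau^{-\alpha}C_\omega$. In the same way $\|\rho\|\le C\varepsilon^2$, because $\sup\rho\le3\varepsilon^2$ and all other terms in $\|\rho\|$ carry a negative power of $\tau$.

**(N2)** Let $S$ be smooth, independent of $\tau$, with compact support in $V_j''$ (or $V_j''\cap V_k''$), and let $\theta=\theta_j$ (or $\theta_j\pm\theta_k$). If $\sup|S|\le C$, then $|Se^{i\lambda\theta}|_\alpha\le C\kappa^{-\alpha}$ for $\tau\ge\tau_0$. Indeed $Se^{i\lambda\theta}$, extended by $0$, is smooth on $X$, and on each convex coordinate ball $V_i'$ its Lipschitz constant is at most $C\lambda+C_\omega\le2C\lambda$. Its difference at two points at distance $d$ is at most $\min(2C,2C\lambda d)\le2C(\lambda d)^\alpha$. So $[\,\cdot\,]_\alpha\le C\lambda^\alpha$, and $\tau^{-\alpha}\lambda^\alpha=\kappa^{-\alpha}$. If only $\sup|S|\le C_\omega$, the bound is $C_\omega\kappa^{-\alpha}$.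

**(N3)** $|\partial w|_\alpha+|\bar\partial w|_\alpha\le C\tau\|w\|$ and $|\partial\bar\partial w|_\alpha\le C\tau^2\|w\|$, directly from the definition.

**(N4)** If $G$ is smooth on a neighborhood of a compact interval $J$, $h$ takes values in $J$ and $\|h\|\le K$, then $\|G(h)\|\le C(G,J,K)$. This follows from $\partial G(h)=G'(h)\partial h$ and $\partial^2G(h)=G''(h)\partial h\,\partial h+G'(h)\partial^2h$, together with $|G^{(l)}(h)|_\alpha\le\sup_J|G^{(l)}|+\sup_J|G^{(l+1)}|\,|h|_\alpha$ and the product rule for $|\cdot|_\alpha$.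

**(N5)** Let $\sigma_k(\Psi)$ be the part of degree $k$ of $\det(I+\Psi)$. Then
$$|\sigma_k(\Psi)|_\alpha\le C|\Psi|_\alpha^k,\qquad|\sigma_k(\Psi)-\sigma_k(\Psi')|_\alpha\le C(|\Psi|_\alpha+|\Psi'|_\alpha)^{k-1}|\Psi-\Psi'|_\alpha,$$
and the analogous bounds hold for $\operatorname{tr}\Psi^2$ and for the bilinear forms belonging to the case $k=2$. To see this, define $\widehat M_\Psi$ in a chart by $i\,dz^j\wedge d\bar z^k\wedge\Psi=\widehat M_\Psi^{jk}\prod_l(i\,dz^l\wedge d\bar z^l)$. If $e=G\,dz$, then $M_\Psi$ is a scalar function times $G\widehat M_\Psi G^*$, with the same scalar for all $\Psi$. Since $M_{\omega^{n-1}}=I$, we get $M_\Psi=M_\Psi M_{\omega^{n-1}}^{-1}=G\,\widehat M_\Psi\widehat M_{\omega^{n-1}}^{-1}G^{-1}$. So $\sigma_k(\Psi)$ and $\operatorname{tr}\Psi^2$ are homogeneous polynomials in the components of $\Psi$ whose coefficients are smooth functions of the components of $\omega$, bounded by $C$ and independent of $\tau$. Now use (N1) and the product rule.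

**Lemma 6.** For $\tau\ge\tau_0$, $1-\tau^{-2}\Delta':C^{2,\alpha}(X,\mathbb R)\to C^\alpha(X,\mathbb R)$ is bijective, and $\|w\|\le C\,|w-\tau^{-2}\Delta'w|_\alpha$.

**Proof.** *Bijectivity.* Since $d\omega^{n-1}=0$, by type $\partial\omega^{n-1}=\bar\partial\omega^{n-1}=0$. Two integrations by parts give $\int v\,i\partial\bar\partial u\wedge\omega^{n-1}=\int u\,i\partial\bar\partial v\wedge\omega^{n-1}$. So the operator is elliptic and self-adjoint with respect to $\omega^n$. It is injective by the maximum principle, hence bijective by Fredholm theory and elliptic regularity.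

*Sup bound.* Let $f=w-\tau^{-2}\Delta'w$. At a maximum of $w$, $\Delta'w\le0$, so $\max w\le\max f$. Likewise $\min w\ge\min f$. Hence $\sup|w|\le\sup|f|$.

*Derivatives.* For $p\in V_i'$ set $w_p(y)=w(x_i(p)+y/\tau)$ for $|y|<2$, in the chart $x_i$. This stays in $V_i''$ since $\tau\ge2$. Define $f_p$ likewise. Because $\Delta'$ has no lower-order terms, $w_p-a^{st}(y)\partial_s\partial_tw_p=f_p$ with ellipticity constants bounded by $C$, and $[a]_{\alpha;B_2}\le C_\omega\tau^{-\alpha}\le1$ for $\tau\ge\tau_0$. Interior Schauder estimates and (N0) give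
$$\|w_p\|_{C^{2,\alpha}(B_1)}\le C\big(\sup|w|+\|f_p\|_{C^\alpha(B_2)}\big)\le C|f|_\alpha .$$
Since $\partial_y^Iw_p=\tau^{-|I|}\partial^Iw$, this bounds $\tau^{-|I|}\sup|\partial^Iw|$ for $|I|\le2$, and the weighted Hölder quotients of $\partial^Iw$ for points at distance less than $1/\tau$. For points at distance at least $1/\tau$, $\tau^{-\alpha}$ times the Hölder quotient of $\partial^Iw$ is at most $2\sup|\partial^Iw|$. $\square$

## 9. Three potentials and the equation for $w$

**The amplitude.** Let $\mathcal B=\{w\in C^{2,\alpha}(X,\mathbb R):\|w\|\le\varepsilon^{5/2}\}$, and for $w\in\mathcal B$ put $b=\sqrt{\rho+w}$. The radius $\varepsilon^{5/2}$ is smaller than $\rho\sim\varepsilon^2$, so that $b$ makes sense; it will turn out to be larger than the error $E(w)$. Since $|w|\le\varepsilon^{5/2}\le\frac12\varepsilon^2$, we have $(\rho+w)/\varepsilon^2\in[\frac12,4]$, and $\|(\rho+w)/\varepsilon^2\|\le C$ by (N1). For $w,w'\in\mathcal B$ with amplitudes $b,b'$, $(b+b')/\varepsilon\in[\sqrt2,4]$. Apply (N4) to $b=\varepsilon\sqrt{(\rho+w)/\varepsilon^2}$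 and to the reciprocal of $(b+b')/\varepsilon$:
$$\|b\|\le C\varepsilon,\quad\|b^2\|\le C\varepsilon^2,\quad\|b-b'\|=\Big\|\frac{w-w'}{b+b'}\Big\|\le C\varepsilon^{-1}\|w-w'\|,\quad b^2-b'^2=w-w'.\tag{10}$$

**The potentials.** Take $F_j,\gamma_j$ for $\omega=\omega_1$, and write $F_j^*$ for the form $\bar F_j$, whose matrix is $M_{F_j}^*$. Let
$$c^+_{jk}=\chi_j\chi_k\operatorname{tr}(F_jF_k),\qquad c^-_{jk}=\chi_j\chi_k\operatorname{tr}(F_jF_k^*).$$
These are smooth, have compact support in $V_j''\cap V_k''$, and are bounded by $1$ since each $M_{F_j}$ is unitarily conjugate to $E_{12}$. Define $\varphi_w=\varphi^{(1)}+\varphi^{(2)}+\varphi^{(3)}$ with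
$$\varphi^{(1)}=-\lambda^{-2}\,b\sum_j\chi_j\big(e^{i\lambda\theta_j}\gamma_j+\text{c.c.}\big),$$
$$\varphi^{(2)}=-\lambda^{-2}\,b^2\sum_{j<k,\pm}\Big(e^{i\lambda(\theta_j\pm\theta_k)}\frac{c^\pm_{jk}}{|\partial(\theta_j\pm\theta_k)|^2_\omega}+\text{c.c.}\Big)\omega^{n-2},\qquad\varphi^{(3)}=\tau^{-2}w\,\omega^{n-2}.$$
The roles: $\varphi^{(1)}$ lowers the volume, $\varphi^{(2)}$ cancels the interaction of different charts, $\varphi^{(3)}$ makes the equation elliptic.

**Leading parts.** By (6), (8) and Lemma 2, $\Psi:=i\partial\bar\partial\varphi_w=\Psi_1+\Psi_2+\Psi_3+R$ with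
$$\Psi_1=b\sum_j\chi_j(e^{i\lambda\theta_j}F_j+\text{c.c.}),\qquad\Psi_3=\tau^{-2}\,i\partial\bar\partial w\wedge\omega^{n-2},$$
$$\Psi_2=b^2\sum_{j<k,\pm}\Big(e^{i\lambda\theta}\frac{c_{jk}^\pm}{|\partial\theta|^2}\Big|_{\theta=\theta_j\pm\theta_k}i\partial\theta\wedge\bar\partial\theta+\text{c.c.}\Big)\wedge\omega^{n-2},$$
and
$$\operatorname{tr}\Psi_2=b^2\sum_{j<k,\pm}\big(c^\pm_{jk}e^{i\lambda(\theta_j\pm\theta_k)}+\text{c.c.}\big),\qquad\operatorname{tr}\Psi_3=\tau^{-2}\Delta'w.\tag{11}$$
The remainder $R=R_1+R_2+R_3$ collects the terms in which at least one derivative falls on something other than an exponential (for $\varphi^{(1)},\varphi^{(2)}$), respectively on $\omega^{n-2}$ (for $\varphi^{(3)}$). The parts $R_1,R_2,R_3$ are linear in $b,b^2,w$ respectively.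

**Size of the remainder.** By (6) applied to $b\chi_j\gamma_j$, the terms of $R_1$ are products of an exponential with one of the following, where $\partial b$ may also be $\bar\partial b$:

* $\lambda^{-1}\,\partial b\cdot S$ or $\lambda^{-1}\,b\,S'$;
* $\lambda^{-2}\,\partial\bar\partial b\cdot S$, $\lambda^{-2}\,\partial b\cdot S'$ or $\lambda^{-2}\,b\,S''$.

Here $\sup|S|\le C$, because $S$ involves only $\chi_j\gamma_j$ and $d\theta_j$; and $\sup|S'|,\sup|S''|\le C_\omega$, because derivatives of $\gamma_j$ enter. By (N2) and (N3),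
$$|R_1|_\alpha\le\kappa^{-\alpha}\|b\|\big[\lambda^{-1}(C\tau+C_\omega)+\lambda^{-2}(C\tau^2+C_\omega\tau+C_\omega)\big].$$
Since $\tau/\lambda=\kappa\le1$, and the terms with $C_\omega$ carry an additional factor $1/\tau$, for $\tau\ge\tau_0$ the bracket is at most $C\kappa$. The same argument applies to $R_2$, with $c^\pm_{jk}|\partial(\theta_j\pm\theta_k)|^{-2}\omega^{n-2}$ in place of $\chi_j\gamma_j$; this is bounded by $C$ thanks to the lower bound on $\partial(\theta_j\pm\theta_k)$. For $R_3$ each term has a derivative on $\omega^{n-2}$. Altogether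
$$|R_1|_\alpha\le C\kappa^{1-\alpha}\|b\|,\qquad|R_2|_\alpha\le C\kappa^{1-\alpha}\|b^2\|,\qquad|R_3|_\alpha\le\tau^{-2}(C_\omega\tau+C_\omega)\|w\|\le\kappa\|w\|.\tag{12}$$
By linearity the same bounds hold for differences, with $b,b^2,w$ replaced by $b-b'$, $b^2-b'^2$, $w-w'$.

**The quadratic identity.** The purpose of this step is to compute $\operatorname{tr}\Psi_1^2$ exactly. First, $\operatorname{tr}\Psi_1=0$, because $\operatorname{tr}E_{12}=0$. Put $u_j=e^{i\lambda\theta_j}$. In the coframe adapted to $V_j$, $(u_jE_{12}+\bar u_jE_{21})^2=E_{11}+E_{22}$ has trace $2$. For $j<k$,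
$$\operatorname{tr}\big[(u_jF_j+\bar u_jF_j^*)(u_kF_k+\bar u_kF_k^*)\big]=u_ju_k\operatorname{tr}(F_jF_k)+u_j\bar u_k\operatorname{tr}(F_jF_k^*)+\text{c.c.},$$
since $\operatorname{tr}(F_j^*F_k^*)=\overline{\operatorname{tr}(F_jF_k)}$ and $\operatorname{tr}(F_j^*F_k)=\overline{\operatorname{tr}(F_jF_k^*)}$. With $\sum\chi_j^2=1$ and (11),
$$\tfrac12\operatorname{tr}\Psi_1^2=b^2\sum_j\chi_j^2+b^2\sum_{j<k,\pm}\big(c^\pm_{jk}e^{i\lambda(\theta_j\pm\theta_k)}+\text{c.c.}\big)=b^2+\operatorname{tr}\Psi_2.\tag{13}$$

**The equation.** By (13), $q(\Psi_1)=-\frac12\operatorname{tr}\Psi_1^2=-b^2-\operatorname{tr}\Psi_2$. Insert this, (11) and $b^2=\rho+w$ in (7). The terms $\operatorname{tr}\Psi_2$ cancel: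
$$\det(I+\Psi)=1-\rho-(w-\tau^{-2}\Delta'w)+E(w),\qquad E(w)=\operatorname{tr}R+\big[q(\Psi)-q(\Psi_1)\big]+\sigma_{\ge3}(\Psi).$$
Hence (9) for $\varphi=\varphi_w$ is equivalent to
$$w-\tau^{-2}\Delta'w=E(w).\tag{14}$$

## 10. The error budget and the fixed point

**Step 1. $E$ is smaller than the radius of $\mathcal B$.** Note $\kappa^{1-\alpha}=\varepsilon^{15/8}$. By (10), (12), (N2), (N3), for $w\in\mathcal B$:
$$|\Psi_1|_\alpha\le C\varepsilon^{7/8},\quad|\Psi_2|_\alpha\le C\varepsilon^{15/8},\quad|\Psi_3|_\alpha\le C\varepsilon^{5/2},\quad|R|_\alpha\le C\varepsilon^{23/8}.\tag{15}$$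
The first is $\|b\|\kappa^{-\alpha}$, the second $\|b^2\|\kappa^{-\alpha}$, the last is $\kappa^{1-\alpha}\varepsilon$ from $R_1$, with $R_2,R_3$ smaller. Put $Z=\Psi-\Psi_1=\Psi_2+\Psi_3+R$. Then $|Z|_\alpha\le C\varepsilon^{15/8}$ and $|\Psi|_\alpha\le C\varepsilon^{7/8}$. Since $q(\Psi_1+Z)-q(\Psi_1)$ is bilinear in $(\Psi_1,Z)$ plus quadratic in $Z$, (N5) gives
$$|E(w)|_\alpha\le C\big(\varepsilon^{23/8}+\varepsilon^{7/8+15/8}+\varepsilon^{30/8}+\varepsilon^{21/8}\big)\le C\varepsilon^{21/8}=C\varepsilon^{1/8}\,\varepsilon^{5/2}.\tag{16}$$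
The largest term is the cubic one, $|\Psi|_\alpha^3$. The gain is only $\varepsilon^{1/8}$, and it is here that $\alpha=\frac1{16}$ is small enough.

**Step 2. $E$ is a contraction after inversion.** Let $w,w'\in\mathcal B$, $d=\|w-w'\|$, and let $\delta$ denote differences. By (10), (12), (N2), (N3),
$$|\delta\Psi_1|_\alpha\le C\varepsilon^{-1/8}\varepsilon^{-1}d=C\varepsilon^{-9/8}d,\qquad|\delta\Psi_2|_\alpha\le C\varepsilon^{-1/8}d,\qquad|\delta\Psi_3|_\alpha\le Cd,$$
$$|\delta R|_\alpha\le C(\varepsilon^{15/8}\varepsilon^{-1}+\varepsilon^{15/8}+\varepsilon^2)d\le C\varepsilon^{7/8}d .$$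
So $|\delta Z|_\alpha\le C\varepsilon^{-1/8}d$ and $|\delta\Psi|_\alpha\le C\varepsilon^{-9/8}d$. By (N5) the contributions to $\delta E$ are bounded by $Cd$ times the following:

* $\operatorname{tr}\delta R$: $\varepsilon^{7/8}$;
* $\delta\Psi_1\cdot Z$: $\varepsilon^{-9/8+15/8}=\varepsilon^{6/8}$;
* $\Psi_1\cdot\delta Z$: $\varepsilon^{7/8-1/8}=\varepsilon^{6/8}$;
* $Z\cdot\delta Z$: $\varepsilon^{15/8-1/8}=\varepsilon^{14/8}$;
* $\delta\sigma_{\ge3}$, bounded by $|\Psi|^2|\delta\Psi|$: $\varepsilon^{14/8-9/8}=\varepsilon^{5/8}$.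

Hence $|\delta E|_\alpha\le C\varepsilon^{5/8}d$.

**Step 3. Order of choices and fixed point.** By Lemma 6, $T(w)=(1-\tau^{-2}\Delta')^{-1}E(w)$ satisfies
$$\|T(w)\|\le C\varepsilon^{1/8}\varepsilon^{5/2},\qquad\|T(w)-T(w')\|\le C\varepsilon^{5/8}\|w-w'\|\qquad(w,w'\in\mathcal B).$$
First, Proposition 5 gives $\Lambda$ and $\eta_0$, hence $C$, independently of $\varepsilon$. Then fix $\varepsilon$ so small that $\varepsilon^2<\eta_0$, $C\varepsilon^{1/8}\le\frac12$, and the two smallness conditions of Section 11 hold, which involve only $C$. Then take $\omega_1$ with $\eta=\varepsilon^2$. Finally take $\tau\ge\tau_0(\varepsilon,\omega_1)$. Now $T$ is a contraction of $\mathcal B$, a closed ball in a Banach space. Its fixed point $w$ solves (14), hence (9).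

## 11. Smoothness, positivity and $C^1$-size

**Step 1. Ellipticity of (9) at $w$.** The fixed point is only known to be $C^{2,\alpha}$, and (9) is fully nonlinear in $w$, so we first check that it is elliptic. Locally (9) is a scalar equation $\mathcal F(x,w,\partial w,\partial^2w)=0$ with $\mathcal F$ smooth in all arguments for $w>-\rho$. Since $\partial\bar\partial b=\frac1{2b}\partial\bar\partial w+(\text{terms without second derivatives of }w)$ and $b^2=\rho+w$, second derivatives of $w$ enter $\Psi$ only through $i\partial\bar\partial w\wedge A$ with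
$$A=\tau^{-2}\omega^{n-2}-\lambda^{-2}\Big[\frac1{2b}\sum_j\chi_j(e^{i\lambda\theta_j}\gamma_j+\text{c.c.})+\sum_{j<k,\pm}\Big(e^{i\lambda(\theta_j\pm\theta_k)}\frac{c^\pm_{jk}}{|\partial(\theta_j\pm\theta_k)|^2}+\text{c.c.}\Big)\omega^{n-2}\Big].$$
The derivative of $\det(I+\Psi)$ in the direction $\dot\Psi$ is $\operatorname{tr}(\operatorname{adj}(I+\Psi)M_{\dot\Psi})$. So for a real covector with $(1,0)$-part $\xi$, the principal symbol of the linearization is, up to sign,
$$\operatorname{tr}\big(\operatorname{adj}(I+\Psi)\,M_{i\xi\wedge\bar\xi\wedge A}\big)=\tau^{-2}|\xi|^2\big(1+O(\varepsilon^{7/8})+O(\kappa^2\varepsilon^{-1})\big).$$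
Here we used Lemma 2, $\operatorname{adj}(I+\Psi)=I+O(\varepsilon^{7/8})$ from (15), $b\ge\varepsilon/2$, and $\lambda^{-2}=\tau^{-2}\kappa^2$. The constants in $O(\cdot)$ are of type $C$, and $\kappa^2\varepsilon^{-1}=\varepsilon^3$. So the symbol is positive for $\xi\ne0$ if $\varepsilon$ is small depending only on $C$. This is the first smallness condition.

**Step 2. $w\in C^{3,\alpha}$.** Let $w^h$ be a difference quotient of $w$ in a coordinate direction $e$. Subtract the equations at $x+he$ and at $x$, divide by $h$, and write the difference as an integral over the segment joining the point and 2-jet $(x,w,\partial w,\partial^2w)$ at $x$ to those at $x+he$. This gives a linear equation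
$$a_h^{st}\partial_s\partial_tw^h+b_h^s\partial_sw^h+c_hw^h=f_h$$
whose coefficients are averages over $[0,1]$ of derivatives of $\mathcal F$ along the segment. They are bounded in $C^\alpha$ and, for small $h$, uniformly elliptic, by Step 1 and continuity of the 2-jet of $w$. The function $f_h$ is minus the average of the $x$-derivative of $\mathcal F$, also bounded in $C^\alpha$, and $w^h$ is bounded in $C^0$. Interior Schauder estimates bound $w^h$ in $C^{2,\alpha}$ uniformly in $h$, so $\partial w\in C^{2,\alpha}$, that is, $w\in C^{3,\alpha}$.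

**Step 3. $w\in C^\infty$.** Now each first derivative of $w$ satisfies the linearized equation, whose coefficients and right side are smooth functions of $x$ and the 2-jet of $w$. If $w\in C^{k,\alpha}$ with $k\ge3$, these are in $C^{k-2,\alpha}$, and linear Schauder theory gives $\partial w\in C^{k,\alpha}$, so $w\in C^{k+1,\alpha}$. Hence $w$ and $\varphi_w$ are smooth.

**Step 4. Positivity.** By (15), $\sup|\Psi|\le C\varepsilon^{7/8}$, so $I+\Psi>0$ for $\varepsilon$ small depending only on $C$. This is the second smallness condition. By Lemma 1 there is a metric $\omega'$ with $\omega'^{\,n-1}=\omega_1^{n-1}+i\partial\bar\partial\varphi_w$. It lies in the balanced class of $\omega_0$, since $\omega_1$ does, and $\omega'^n=\mu$ by (9).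

**Step 5. $C^1$-smallness.** Let $\tau\to\infty$ with $\varepsilon,\omega_1$ fixed. By $\|b\|\le C\varepsilon$, $\|w\|\le\varepsilon^{5/2}$ and (N3), first derivatives of $b$ and $w$ are $O(\tau)$, so in the ordinary $C^1$ norm $\|\varphi_w\|_{C^1}\le C_\omega(\lambda^{-1}+\lambda^{-2}\tau+\tau^{-1})\to0$. Together with the smallness in Proposition 5, the total potential is as $C^1$-small as desired. This proves Theorem A, and with it the Corollary. $\blacksquare$

## 12. Which constants occur: proof of Theorem B

**Step 1. $(0,c^*)\subset\mathcal C\subset(0,c^*]$, and item 3.** If $\omega_\varphi^n=c\mu$, then $\min\omega_\varphi^n/\mu=c$, so $c\le c^*$. This is the second inclusion. If $0<c<c^*$, there is $\varphi_0\in\mathcal P(\omega_0)$ with $\omega_{\varphi_0}^n>c\mu$. For every such $\varphi_0$, Theorem A applied to the balanced metric $\omega_{\varphi_0}$, which has the same balanced class, and to the volume form $c\mu$ gives solutions with potentials arbitrarily $C^1$-close to $\varphi_0$. This gives the first inclusion. Since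 $\varphi_0$ itself is not a solution, solutions accumulate at it.

For infinitely many metrics, take solution potentials $\varphi_k\to\varphi_0$ in $C^1$. Then $\omega_{\varphi_k}^{n-1}\to\omega_{\varphi_0}^{n-1}$ in the sense of distributions. If there were only finitely many solution metrics, a subsequence of $\omega_{\varphi_k}^{n-1}$ would be constant, so $\omega_{\varphi_0}^{n-1}$ would be the power of a solution metric. By the uniqueness in Lemma 1, $\omega_{\varphi_0}^n=c\mu$. This contradicts $\omega_{\varphi_0}^n>c\mu$.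

**Step 2. If $\omega_\varphi^n=c^*\mu$, then $\omega:=\omega_\varphi$ is Kähler.** The plan is to show that on a non-Kähler balanced metric the volume form can be raised everywhere to first order. This is the effect that Section 4 excluded for Kähler metrics. Suppose $d\omega\ne0$.

*First-order variation.* We have $\omega\wedge\partial\omega^{n-2}=\frac{n-2}{n-1}\partial\omega^{n-1}=0$, and likewise with $\bar\partial$. Expanding $i\partial\bar\partial(v\,\omega^{n-2})$ for a function $v$, the mixed terms vanish after wedging with $\omega$: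
$$\operatorname{tr}\big(i\partial\bar\partial(v\omega^{n-2})\big)=\frac n{\omega^n}\,\omega\wedge i\partial\bar\partial(v\omega^{n-2})=\Delta'v+Vv,\qquad V=\frac n{\omega^n}\,\omega\wedge i\partial\bar\partial\omega^{n-2}.$$

*Sign of $V$.* Two expansions:
$$\omega\wedge\partial\bar\partial\omega^{n-2}=(n-2)\big[\omega^{n-2}\wedge\partial\bar\partial\omega+(n-3)\,\omega^{n-3}\wedge\partial\omega\wedge\bar\partial\omega\big],$$
$$0=\partial\bar\partial\omega^{n-1}=(n-1)\big[\omega^{n-2}\wedge\partial\bar\partial\omega+(n-2)\,\omega^{n-3}\wedge\partial\omega\wedge\bar\partial\omega\big].$$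
Eliminating $\omega^{n-2}\wedge\partial\bar\partial\omega$,
$$\omega\wedge i\partial\bar\partial\omega^{n-2}=-(n-2)\,i\,\omega^{n-3}\wedge\partial\omega\wedge\bar\partial\omega.$$
The form $\gamma=\partial\omega$ is a primitive $(2,1)$-form, because $\omega^{n-2}\wedge\partial\omega=0$. For a primitive $(p,q)$-form $\gamma$ with $p+q=k$,
$$*\gamma=(-1)^{k(k+1)/2}\,i^{p-q}\,\frac1{(n-k)!}\,\omega^{n-k}\wedge\gamma$$
(Huybrechts, *Complex Geometry*, Prop. 1.2.31). For type $(2,1)$ this is $*\gamma=\frac i{(n-3)!}\omega^{n-3}\wedge\gamma$, and conjugating, $*\bar\gamma=\frac{-i}{(n-3)!}\omega^{n-3}\wedge\bar\gamma$. Hence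
$$-i\,\omega^{n-3}\wedge\gamma\wedge\bar\gamma=(n-3)!\,\gamma\wedge*\bar\gamma=(n-3)!\,|\gamma|^2\,\mathrm{vol}.$$
As a check of the sign, for $n=3$ and $\gamma=e^1\wedge e^2\wedge\bar e^3$, reordering gives $-i\gamma\wedge\bar\gamma=-i\,e^1\wedge\bar e^1\wedge e^2\wedge\bar e^2\wedge e^3\wedge\bar e^3=\prod_j(i\,e^j\wedge\bar e^j)$. So $V\ge0$. Since $\omega$ is real and $d\omega\ne0$, also $\partial\omega\ne0$ somewhere, and $V\not\equiv0$.

*Raising the volume.* Let $\bar V>0$ be the mean of $V$ with respect to $\omega^n$. The operator $\Delta'$ is self-adjoint with kernel the constants, as $X$ is connected, so we can solve $\Delta'v'=\bar V-V$. For small $t\in(0,1)$ the function $v=1+tv'$ satisfies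
$$\Delta'v+Vv=t\bar V+V(1-t+tv')\ge t\bar V>0.$$
Thus $\psi=v\,\omega^{n-2}$ has $\operatorname{tr}(i\partial\bar\partial\psi)>0$ everywhere. Since $\det(I+s\,i\partial\bar\partial\psi)=1+s\operatorname{tr}(i\partial\bar\partial\psi)+O(s^2)$, Lemma 1 shows that for small $s>0$ the metric with $(n-1)$-st power $\omega^{n-1}+s\,i\partial\bar\partial\psi$ has volume form strictly larger than $c^*\mu$ everywhere. By compactness it is at least $c''\mu$ with $c''>c^*$. This metric is in the balanced class, contradicting the definition of $c^*$.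

**Step 3. If $\omega_\varphi$ is Kähler and $\omega_\varphi^n=c\mu$, then $c=c^*$, and the solution for $c^*$ is unique.** Let $\omega_\psi$ be in the class with $\omega_\psi^n\ge c'\mu$. By Stokes and $d\omega_\varphi=0$, $\int\omega_\psi^{n-1}\wedge\omega_\varphi=\int\omega_\varphi^n$. Let $M$ be the matrix of $\omega_\psi^{n-1}$ relative to $\omega_\varphi$. AM–GM for its eigenvalues and (4) give
$$\frac{\omega_\psi^{n-1}\wedge\omega_\varphi}{\omega_\varphi^n}=\tfrac1n\operatorname{tr}M\ge(\det M)^{1/n}=\Big(\frac{\omega_\psi^n}{\omega_\varphi^n}\Big)^{\frac{n-1}n}\ge\Big(\frac{c'}c\Big)^{\frac{n-1}n}.$$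
Integrating against $\omega_\varphi^n$ gives $c'\le c$. So $c^*\le c$, and $c\in\mathcal C$ gives $c\le c^*$; hence $c^*=c<\infty$. If $c'=c$, the integrals agree, so equality holds everywhere: $\frac1n\operatorname{tr}M=1=\det M$, the equality case of AM–GM. So $M=I$ and $\omega_\psi=\omega_\varphi$.

**Step 4. Items 1 and 2.** Suppose the class contains a Kähler metric $\omega_K$. By Yau's theorem there is a Kähler metric $\tilde\omega=\omega_K+i\partial\bar\partial h$ with $\tilde\omega^n=c\mu$ for some $c>0$. It lies in the balanced class, because $\tilde\omega$ and $\omega_K$ are closed and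
$$\tilde\omega^{n-1}-\omega_K^{n-1}=i\partial\bar\partial h\wedge\sum_{k=0}^{n-2}\tilde\omega^k\wedge\omega_K^{n-2-k}=i\partial\bar\partial\Big(h\sum_{k=0}^{n-2}\tilde\omega^k\wedge\omega_K^{n-2-k}\Big).$$
By Step 3, $c=c^*<\infty$, and $\tilde\omega$ is the only metric in the class with volume form $c^*\mu$. With Step 1, $\mathcal C=(0,c^*]$. This is item 1. If the class contains no Kähler metric, Step 2 shows $c^*\notin\mathcal C$, so $\mathcal C=(0,c^*)$ by Step 1. This is item 2.

**Step 5. Item 4.** Let $\alpha$ be a metric with $\partial\bar\partial\alpha=0$ and $\omega_\varphi^n\ge c\mu$. In a unitary coframe of $\omega_\varphi$ with $\alpha=i\sum a_je^j\wedge\bar e^j$, AM–GM gives $\omega_\varphi^{n-1}\wedge\alpha/\omega_\varphi^n=\frac1n\sum a_j\ge(\prod a_j)^{1/n}=(\alpha^n/\omega_\varphi^n)^{1/n}$. With Stokes,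
$$\int\omega_0^{n-1}\wedge\alpha=\int\omega_\varphi^{n-1}\wedge\alpha\ge\int(\omega_\varphi^n)^{\frac{n-1}n}(\alpha^n)^{\frac1n}\ge c^{\frac{n-1}n}\int\mu^{\frac{n-1}n}(\alpha^n)^{\frac1n}.$$
Letting $c$ increase to $c^*$ gives the inequality of item 4.

For $X=SL(2,\mathbb C)/\Gamma$ with $\Gamma$ a cocompact lattice, $n=3$. Take invariant holomorphic forms with $de^1=e^2\wedge e^3$ and cyclically, and $\omega_0=i\sum e^j\wedge\bar e^j$. Then $\bar\partial(e^1\wedge\bar e^1)=-e^1\wedge\bar e^2\wedge\bar e^3$ and $\partial\bar\partial(e^1\wedge\bar e^1)=-e^2\wedge e^3\wedge\bar e^2\wedge\bar e^3$, so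
$$i\partial\bar\partial(i\,e^1\wedge\bar e^1)=e^2\wedge e^3\wedge\bar e^2\wedge\bar e^3=(i\,e^2\wedge\bar e^2)\wedge(i\,e^3\wedge\bar e^3),$$
and cyclically. Summing, $i\partial\bar\partial\omega_0=\frac12\omega_0^2$. Thus $\omega_0^2$ is closed, so $\omega_0$ is balanced. For every $t>0$,
$$t\,\omega_0^2=\omega_0^2+i\partial\bar\partial\big(2(t-1)\omega_0\big),$$
so the class contains the metric $\sqrt t\,\omega_0$, with volume form $t^{3/2}\omega_0^3$. As $t$ is arbitrary, $c^*=\infty$ for every $\mu$, and $\mathcal C=(0,\infty)$ by Step 1. $\blacksquare$
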